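# Minimal obstructions to $c_2(G)\le k$: where $2k+2$ vertices suffice and where they do not

## Three theorems on the size of minimal obstructions

**Theorem 1.** Let $f(k)$ be the maximum number of vertices of a minimal forbidden induced subgraph for the property $c_2(G)\le k$. Then
$$f(k)=2k+2\ \text{ if } k=0 \text{ or } k \text{ is odd},\qquad f(k)=3k\ \text{ if } k\ge 2 \text{ is even}.$$
Hence the bound "at most $2k+2$ vertices" holds exactly when $k$ is odd or $k\in\{0,2\}$, and it fails for every even $k\ge 4$.

**Theorem 2.** For even $k\ge4$, the minimal forbidden induced subgraphs for $c_2(G)\le k$ with $3k$ vertices are exactly the graphs $H^{(3)}$, where $H$ is a graph on $k$ vertices whose adjacency matrix is nonsingular over $\mathbb F_2$, and $H^{(3)}$ is obtained by replacing each vertex of $H$ by three pairwise nonadjacent twins.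

**Theorem 3.** For every $k\ge 0$, a minimal forbidden induced subgraph for $\mathrm{mr}(G,\mathbb F_2)\le k$ has at most $2k+2$ vertices; this is sharp.

The problem is taken from Calum Buchanan, Christopher Purcell, Puck Rombach, "Subgraph complementation and minimum rank", arXiv:2101.06180 (2021). It asks to prove or disprove that a minimal forbidden induced subgraph for $c_2(G)\le k$ has at most $2k+2$ vertices. By Theorem 1 the answer is no, and the first failure is at $k=4$. There the graph $2K_{3,3}$, two disjoint copies of $K_{3,3}$, is a minimal forbidden induced subgraph with $12>10$ vertices. It can be checked by hand, and we do this early, before any theory.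

## Complementation systems, labels and minimum rank

All graphs are finite and simple, and all linear algebra is over $\mathbb F=\mathbb F_2$.

**Definition.** A *subgraph complementation system* for $G=(V,E)$ is a collection $\mathscr C$ of subsets of $V$ such that, for distinct $u,v\in V$, we have $uv\in E$ if and only if $u$ and $v$ appear together in an odd number of sets of $\mathscr C$. The minimum cardinality of such a collection is $c_2(G)$.

Start with the edgeless graph on $V$. Complementing the subgraph induced on $C$ toggles the pair $uv$ exactly when $u,v\in C$. So $c_2(G)$ is also the least number of subgraph complementations that produce $G$ from the edgeless graph. Taking the edges themselves as sets shows $c_2(G)\le|E|$. For example $c_2(K_n)=1$ for $n\ge2$ (one set, all of $V$), and $c_2(G)=0$ exactly when $G$ has no edges.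

It is convenient to turn sets into labels. Given $k$ sets, let $N$ be the vertex–set incidence matrix, with $|V|$ rows and $k$ columns, and call the row of $v$ its label $\ell(v)\in\mathbb F^k$. The number of sets containing both $u$ and $v$ has parity $\ell(u)\cdot\ell(v)$. So the sets represent $G$ if and only if distinct vertices $u,v$ are adjacent exactly when $\ell(u)\cdot\ell(v)=1$. In matrix form, with $A$ the adjacency matrix of $G$,
$$NN^T=A+D\quad\text{for some diagonal matrix } D. \tag{1}$$
The diagonal is free. Its entry at $v$ is $\ell(v)\cdot \ell(v)$, the parity of the weight of the label. We may pad $N$ with zero columns without changing $NN^T$, and two equal columns cancel, so $c_2(G)\le k$ means that (1) holds for some $N$ with exactly $k$ columns.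

For example, $K_{2,3}$ with sides $\{p_1,p_2\}$ and $\{q_1,q_2,q_3\}$ has the labels $p_1:10$, $p_2:01$, and $q_j:11$ for all $j$. Indeed $10\cdot01=0$, $11\cdot11=0$, and $10\cdot 11=01\cdot11=1$. So $c_2(K_{2,3})\le2$.

**Definition.** The *minimum rank* of $G$ over $\mathbb F_2$ is $\mathrm{mr}(G)=\mathrm{mr}(G,\mathbb F_2)=\min_D\operatorname{rank}(A+D)$, the minimum being over all diagonal matrices $D$.

From (1), $\operatorname{rank}(A+D)=\operatorname{rank}NN^T\le\operatorname{rank}N\le k$, so
$$\mathrm{mr}(G)\le c_2(G). \tag{2}$$
For the path $P_3$ with vertices $a,b,c$ in this order, rows $a,b$ and columns $b,c$ of $A+D$ form $\begin{pmatrix}1&0\\ d_b&1\end{pmatrix}$, of determinant $1$. So $\mathrm{mr}(P_3)\ge2$, and with $c_2(P_3)\le|E|=2$ we get $\mathrm{mr}(P_3)=c_2(P_3)=2$.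

**Definition.** A *minimal forbidden induced subgraph* for $c_2(G)\le k$ is a graph $F$ with $c_2(F)>k$ such that every proper induced subgraph $H$ of $F$ has $c_2(H)\le k$. The same definition is used with $\mathrm{mr}$ in place of $c_2$.

Both properties are hereditary. Restricting the sets to $V(H)$ gives a system for the induced subgraph $H$, and a principal submatrix of $A+D$ has no larger rank. So, to check minimality, it is enough to delete one vertex at a time. It is known that for each $k$ there are only finitely many minimal forbidden induced subgraphs for $c_2\le k$, up to isomorphism. The problem asks how large they can be.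

Textbook facts used below. A symmetric matrix $M$ satisfies $\mathrm{col}(M)=(\ker M)^\perp$, where $\mathrm{col}$ is the column space and $\perp$ refers to the dot product. A symmetric matrix over $\mathbb F_2$ with zero diagonal is called *alternating*; it satisfies $z^TMz=0$ for all $z$, since the off-diagonal terms occur in equal pairs.

## The cases $k=0,1,2$ and the graph $K_{3,3}$

For $k=0$ the only minimal forbidden graph is $K_2$, with $2$ vertices.

For $k=1$, $c_2(G)\le1$ says that $G$ is a complete graph together with isolated vertices. If $G$ has no induced $P_3$, then its components are complete; if also it has no induced $2K_2$, then at most one component has an edge. Neither $P_3$ nor $2K_2$ has $c_2\le 1$, and deleting a vertex from either leaves at most one edge. So the minimal forbidden graphs are exactly $P_3$ and $2K_2$, and $f(1)=4=2k+2$.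

The graph $2K_2$ belongs to a family. In $(k+1)K_2$ each $2\times2$ block of $A+D$ is nonzero, and with ones on the diagonal it has rank $1$. So $\mathrm{mr}((k+1)K_2)=k+1$, and $c_2>k$ by (2). Deleting any vertex leaves $kK_2\cup K_1$, which has $k$ edges, so $\mathrm{mr}\le c_2\le k$. Hence
$$(k+1)K_2 \text{ is minimal forbidden for } \mathrm{mr}\le k \text{ and for } c_2\le k,\text{ with } 2k+2\text{ vertices}. \tag{3}$$

For $k=2$ a different obstruction with six vertices appears, namely $K_{3,3}$.

**Lemma 1.** Let $M=A+D$ where $A$ is the adjacency matrix of $K_{3,3}$. Then $\operatorname{rank}M\ge2$, and if $D\ne0$ then $\operatorname{rank}M\ge3$.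

*Proof.* Let the sides be $\{p_1,p_2,p_3\}$ and $\{q_1,q_2,q_3\}$. Rows $p_1,q_1$ and columns $p_2,q_2$ give $\begin{pmatrix}0&1\\1&0\end{pmatrix}$, so the rank is at least $2$. Now let $D\neq0$; by symmetry a nonzero diagonal entry is on the $p$-side. If all three $p$-entries are $1$, rows and columns $p_1,p_2,p_3$ give $I_3$. Otherwise, after renaming, $p_1$ has diagonal entry $1$ and $p_2$ has $0$. Rows $p_1,p_2,q_1$ and columns $p_1,p_2,q_2$ give
$$\begin{pmatrix}1&0&1\\0&0&1\\1&1&0\end{pmatrix},$$
whose determinant is $1\cdot(0\cdot 0-1\cdot1)-0+1\cdot(0\cdot1-0\cdot1)=1$ in $\mathbb F_2$. $\square$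

So $K_{3,3}$ has $\mathrm{mr}=2$, attained only by $D=0$. But a factorization $NN^T=A$ with two columns is impossible. Zero diagonal means that every row of $N$ has even weight, so $N\mathbf 1=0$ and $\operatorname{rank}N\le1$, while $\operatorname{rank} NN^T=2$. Hence $c_2(K_{3,3})>2$. (The labels $p_i:110$, $q_j:011$ give $c_2(K_{3,3})=3$.) Deleting a vertex leaves $K_{2,3}$, which has $c_2\le2$ by the labels above. So $K_{3,3}$ is minimal forbidden for $k=2$. At $k=2$ the two numbers $2k+2$ and $3k$ coincide.

The gap between $\mathrm{mr}$ and $c_2$ is a parity effect: the only optimal diagonal is zero, and then the labels all lie in the hyperplane of even-weight vectors.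

## Two copies of $K_{3,3}$: a counterexample at $k=4$

Let $G=2K_{3,3}$, the first copy with sides $\{p_i\},\{q_i\}$ and the second with sides $\{p'_i\},\{q'_i\}$, $i=1,2,3$.

**Step 1.** We show $c_2(G)>4$. Suppose $NN^T=A+D$ with exactly four columns. This matrix is block diagonal with one block for each copy, and its rank is at most $4$. By Lemma 1 each block has rank at least $2$, and at least $3$ if its diagonal is nonzero. So both blocks have rank exactly $2$ and zero diagonal. Then $\operatorname{rank}NN^T=4$, which forces $\operatorname{rank}N=4$. But zero diagonal means that all rows of $N$ have even weight, so $N\mathbf1=0$ and $\operatorname{rank}N\le3$, a contradiction.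

**Step 2.** We show that deleting any vertex brings $c_2$ down to at most $4$. By symmetry delete $p_3$, and use the labels
$$p_1:1110,\quad p_2:0001,\quad q_j:1111,\quad p'_j:1100,\quad q'_j:0110\qquad(j=1,2,3).$$
The pairs that should be edges have dot product $1$:
$$1110\cdot1111=1,\qquad 0001\cdot1111=1,\qquad 1100\cdot0110=1.$$
The other pairs of distinct labels have dot product $0$: these are $1110\cdot0001$, $1110\cdot1100$, $1110\cdot0110$, $0001\cdot1100$, $0001\cdot0110$, $1111\cdot1100$, $1111\cdot0110$. For vertices with the same label, $1111\cdot1111=1100\cdot1100=0110\cdot0110=0$. So the labels represent $G-p_3$. As sets, they are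
$$C_1=\{p_1,q_1,q_2,q_3,p'_1,p'_2,p'_3\},\qquad C_2=C_1\cup\{q'_1,q'_2,q'_3\},$$
$$C_3=\{p_1,q_1,q_2,q_3,q'_1,q'_2,q'_3\},\qquad C_4=\{p_2,q_1,q_2,q_3\}.$$

So $2K_{3,3}$ is minimal forbidden for $c_2\le4$ and has $12>2\cdot4+2$ vertices. The statement of the problem is false. The rest of the lecture determines $f(k)$ for every $k$.

## Factoring symmetric matrices as $NN^T$ over $\mathbb F_2$

The next lemma says exactly how $c_2$ and $\mathrm{mr}$ differ.

**Lemma 2.** Let $k\ge1$. Then $c_2(G)\le k$ if and only if there is a diagonal $D$ with $\operatorname{rank}(A+D)\le k$ and, in addition, $\operatorname{rank}(A+D)<k$ or $D\ne0$. Consequently, $\mathrm{mr}(G)<k$ implies $c_2(G)\le k$; and if $k$ is odd, then $c_2(G)\le k\iff\mathrm{mr}(G)\le k$.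

*Proof.*

**Step 1.** We bring a symmetric matrix to a normal form. Let $M$ be symmetric of size $n$ and let $\beta(x,y)=x^TMy$ on $\mathbb F^n$. If some $x$ has $\beta(x,x)=1$, split off $\langle x\rangle$: the space is $\langle x\rangle\oplus x^{\perp}$, with $\perp$ taken for $\beta$. If $\beta(x,x)=0$ for all $x$ but $\beta(x,y)=1$ for some $x,y$, the plane $\langle x,y\rangle$ has Gram matrix $\mathcal H=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, which is nonsingular, so the space is the direct sum of this plane and its orthogonal complement. If neither happens, $\beta=0$. Repeating this on the complement, we get an invertible $P$ with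
$$M=P\,\bigl(\langle1\rangle^a\perp\mathcal H^b\perp0\bigr)P^T ,\qquad \operatorname{rank}M=a+2b,$$
where $\perp$ between matrices means block diagonal sum and $\langle 1\rangle$ is the $1\times1$ block. In any basis, $\beta(x,x)=\sum_i m_{ii}x_i$, since the cross terms cancel in pairs. So $\beta(x,x)$ vanishes identically if and only if the diagonal is zero; comparing $M$ with its normal form, $a=0$ if and only if $M$ has zero diagonal. In particular an alternating matrix has even rank $2b$.

**Step 2.** We remove the blocks $\mathcal H$ when $a\ge1$. Under the dot product on $\mathbb F^3$, the basis $111,110,011$ satisfies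
$$111\cdot111=1,\quad 111\cdot110=111\cdot011=0,\quad 110\cdot110=011\cdot011=0,\quad 110\cdot011=1.$$
So its Gram matrix is $\langle1\rangle\perp\mathcal H$, that is, $\langle1\rangle\perp\mathcal H$ is congruent to $\langle1\rangle^3=I_3$. As long as at least one $\langle1\rangle$ is present, each $\mathcal H$ can be traded in turn.

**Step 3.** We count the columns needed in a factorization. If $M$ has a nonzero diagonal entry and rank $\rho$, Steps 1 and 2 give $M=P\,\mathrm{diag}(I_\rho,0)P^T=NN^T$, where $N$ consists of the first $\rho$ columns of $P$. If $M$ has zero diagonal and rank $\rho$, apply this to $M\oplus[1]$, of rank $\rho+1$, and delete the last row of the factor: $M=NN^T$ with $\rho+1$ columns.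

**Step 4.** We prove the equivalence. Suppose $D$ is as in the lemma and put $M=A+D$. If $D\ne0$, Step 3 gives $\operatorname{rank}M\le k$ columns. If $D=0$, then $\operatorname{rank}M<k$ and Step 3 gives $\operatorname{rank}M+1\le k$ columns. So $c_2(G)\le k$. Conversely let $A+D=NN^T$ with $k$ columns. Then $\operatorname{rank}(A+D)\le k$. If $D=0$, all rows of $N$ have even weight, $N\mathbf1=0$, and the rank is at most $k-1$.

**Step 5.** We deduce the consequences. If $\mathrm{mr}(G)<k$, some $D$ has $\operatorname{rank}(A+D)<k$, so $c_2(G)\le k$. Let $k$ be odd and $\mathrm{mr}(G)\le k$, say $\operatorname{rank}(A+D)\le k$. If $D=0$, the rank is even, hence less than $k$; so in all cases the criterion holds. The converse is (2). $\square$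

For $k=0$ the equivalence $c_2(G)\le0\iff\mathrm{mr}(G)\le0$ is trivial: both say that $G$ has no edges.

## Covers and near-covers

We now fix a graph with vertex set $V$, $n=|V|$, adjacency matrix $A$, and let $a_x$ be the column of $A$ at $x$. Let $e_x$ be the unit vector at $x$ and $E_{xx}=e_xe_x^T$. The aim is to describe $\mathrm{mr}$ by subspaces, so that two near-optimal matrices can be combined by sums and intersections.

**Definition.** The two *choices* for $x$ are $a_x$ and $a_x+e_x$. A subspace $Q\le\mathbb F^V$ *covers* $x$ if it contains at least one choice for $x$. It is a *cover* if it covers all vertices.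

Each $\mathrm{col}(A+D)$ is a cover. Conversely, picking for each $x$ a choice inside a cover $Q$ gives $D$ with $\mathrm{col}(A+D)\subseteq Q$. Hence
$$\mathrm{mr}=\min\{\dim Q: Q\text{ a cover}\},\text{ and a cover of dimension }\mathrm{mr}\text{ equals }\mathrm{col}(A+D)\text{ for some }D. \tag{4}$$
In the second part $\operatorname{rank}(A+D)=\mathrm{mr}$. Note that if a subspace contains both choices for $x$, it contains $e_x$.

**Definition.** A *$v$-near-cover* is a subspace $P\le \mathbb F^V$ with $e_v\in P$ that covers every $x\ne v$.

Near-covers come from $G-v$. Let $D'$ be a diagonal matrix on $V-v$ and let $\pi:\mathbb F^V\to\mathbb F^{V-v}$ forget the coordinate $v$. Its kernel is $\langle e_v\rangle$. The preimage $P$ of $\mathrm{col}(A[V-v]+D')$ under $\pi$ contains $e_v$, and for $x\ne v$ it contains $a_x+d'_xe_x$, because $\pi$ sends this vector to the column at $x$. So $P$ is a $v$-near-cover,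
$$P=\langle e_v\rangle+\langle a_x+d'_xe_x: x\ne v\rangle,\qquad \dim P=\operatorname{rank}(A[V-v]+D')+1. \tag{5}$$

Example: in the path $a,b,c$ we have $a_a=a_c=e_b$ and $a_b=e_a+e_c$. The space $Q=\langle e_b,\,e_a+e_c\rangle=\mathrm{col}(A)$ is a cover of the minimum dimension $2$. For $v=c$, the graph $P_3-c$ is an edge; take $D'=I$, so the rank is $1$ and $P=\langle e_c,\ e_a+e_b\rangle$. It covers $a$ through $a_a+e_a=e_a+e_b$ and $b$ through $a_b+e_b=e_a+e_b+e_c$. It does not cover $c$, since neither $e_b$ nor $e_b+e_c$ is in $P$.

## The exchange inequality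

We want to bound $n$. Start from an optimal cover $Q$ and add near-covers until the sum is all of $\mathbb F^V$. Each addition may increase the dimension of the sum, so we also keep the intersection, and show that a gain in the sum is paid for by the intersection.

**Lemma 3.** Let $\mu=\mathrm{mr}(G)$ and let $Q$ be a cover with $\dim Q=\mu$. Put $U_0=I_0=Q$. For $i=1,\dots,t$ let $P_i$ be a $w_i$-near-cover with $e_{w_i}\notin U_{i-1}$, and put
$$U_i=U_{i-1}+P_i,\qquad I_i=I_{i-1}\cap P_i .$$
Then $R_i=(P_i\cap U_{i-1})+I_{i-1}$ is a cover, and
$$\dim U_i+\dim I_i\le\dim U_{i-1}+\dim I_{i-1}+(\dim P_i-\mu). \tag{6}$$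

*Proof.* Each of $Q,P_1,\dots,P_{i-1}$ lies in $U_{i-1}$, and $I_{i-1}\subseteq U_{i-1}$ is their intersection. The $w_j$ are distinct, because $e_{w_j}\in P_j\subseteq U_{i-1}$ for $j<i$ while $e_{w_i}\notin U_{i-1}$.

**Step 1.** We show that $R_i$ covers every vertex $x\notin\{w_1,\dots,w_i\}$. Here $P_i$ contains a choice $a$ for $x$. If $a\in U_{i-1}$, then $a\in P_i\cap U_{i-1}\subseteq R_i$. If $a\notin U_{i-1}$, then none of $Q,P_1,\dots,P_{i-1}$ contains $a$. All of them cover $x$, so all contain the other choice, which therefore lies in $I_{i-1}\subseteq R_i$.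

**Step 2.** We show that $R_i$ covers $x=w_j$ with $j<i$. The space $U_{i-1}$ contains $e_x\in P_j$ and a choice from $Q$, so it contains both choices for $x$. Since $x\ne w_i$, $P_i$ contains a choice for $x$, and this choice lies in $P_i\cap U_{i-1}$.

**Step 3.** We show that $R_i$ covers $x=w_i$. Each of $Q,P_1,\dots,P_{i-1}$ covers $x$, as $x\neq w_j$ for $j<i$. Since $e_x\notin U_{i-1}$, the space $U_{i-1}$ contains at most one choice for $x$, so exactly one, and that choice must lie in each of $Q,P_1,\dots,P_{i-1}$. So it lies in $I_{i-1}\subseteq R_i$.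

**Step 4.** We turn this into the inequality. By (4), $\dim R_i\ge\mu$. As $I_{i-1}\subseteq U_{i-1}$, the two summands of $R_i$ meet in $P_i\cap I_{i-1}=I_i$, so
$$\dim(P_i\cap U_{i-1})+\dim I_{i-1}-\dim I_i\ge\mu .$$
Now $\dim U_i=\dim U_{i-1}+\dim P_i-\dim(P_i\cap U_{i-1})$. Substituting the lower bound for $\dim(P_i\cap U_{i-1})$ gives (6). $\square$

If near-covers are available for every vertex, the procedure never gets stuck: as long as $U_{i-1}\ne\mathbb F^V$, some $e_w\notin U_{i-1}$, and adding a $w$-near-cover makes the sum strictly larger. So we may stop at $U_t=\mathbb F^V$, $\dim U_t=n$.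

In the example with $P_3$: $\mu=2$, $e_c\notin Q$, $Q+P=\mathbb F^3$, and $Q\cap P=\langle e_a+e_b+e_c\rangle$. The sum of dimensions is $3+1=4=2\mu$, which is consistent with (6), as $\dim P=\mu$.

## The bound $2k+2$ for minimum rank

We prove Theorem 3. Let $F$ be minimal forbidden for $\mathrm{mr}\le k$, $\mu=\mathrm{mr}(F)$, $n=|V(F)|$. Adding a row and a column raises the rank by at most $2$, so $\mu\le\mathrm{mr}(F-v)+2\le k+2$. Hence $\mu\in\{k+1,k+2\}$.

**Step 1.** We settle the case $\mu=k+1$. For each $v$, $\mathrm{mr}(F-v)\le k=\mu-1$, so by (5) there is a $v$-near-cover of dimension at most $\mu$. In (6) the last term is at most $0$, so $\dim U_i+\dim I_i$ never increases. It starts at $2\mu$. At the end, $n\le n+\dim I_t\le2\mu=2k+2$.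

**Step 2.** We set up the case $\mu=k+2$, where $2\mu$ is too large by $2$. Now $\mathrm{mr}(F-v)=\mu-2$ for all $v$, and there are $v$-near-covers $P_v$ with $\dim P_v=\mu-1$. Fix $v$ and let $Q=P_v+\langle a_v\rangle$. It contains $a_v$ and $e_v$, hence both choices for $v$, and it is a cover of dimension at most $\mu$, so exactly $\mu$. Run the procedure of Lemma 3 from $Q$ with the near-covers $P_w$. Every step lowers the sum of dimensions by at least $1$, so
$$n+\dim I_t\le2\mu-t. \tag{7}$$
If $t\ge2$, then $n\le2\mu-2=2k+2$. If $t=0$, then $Q=\mathbb F^V$ and $n=\mu\le2\mu-2$, as $\mu\ge2$.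

**Step 3.** We exclude $n>2\mu-2$ when $t=1$. Write $w=w_1$. By (7), $n=2\mu-1$ and $Q\cap P_w=I_1=0$. Also $w\neq v$, since $e_v\in Q$ and $e_w\notin Q$. Let $Q_2=P_w+\langle a_w\rangle$, again a cover, containing both choices for $w$. As $P_w$ has codimension at most $1$ in $Q_2$ and $Q\cap P_w=0$, we have $\dim(Q\cap Q_2)\le1$.

The cover $Q$ contains a choice $m_w$ for $w$, and $Q_2$ contains both choices for $w$, so $m_w\in Q\cap Q_2$. In the same way $Q_2$ contains a choice $m_v$ for $v$, and $Q$ contains both, so $m_v\in Q\cap Q_2$. Neither vector is zero. Indeed $a_v\ne e_v$, because $a_v$ has entry $0$ at $v$; and $a_v=0$ would mean that $v$ is isolated, while deleting an isolated vertex does not change $\mathrm{mr}$, contrary to $\mathrm{mr}(F-v)<\mathrm{mr}(F)$. The same holds for $w$. A space of dimension at most $1$ over $\mathbb F_2$ has at most one nonzero vector, so $m_v=m_w$. Therefore $a_v$ and $a_w$ agree outside $\{v,w\}$: the vertices $v,w$ have the same neighbours outside $\{v,w\}$.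

Now take a matrix $M'$ for $F-v$ of rank $\mathrm{mr}(F-v)$. Change its $(w,w)$ entry, if necessary, to $A_{vw}$; the rank grows by at most $1$. Then duplicate row and column $w$ to serve as row and column $v$; the rank stays the same. The entry at $(v,x)$, for $x\ne v,w$, is $A_{wx}=A_{vx}$, and the entry at $(v,w)$ is $A_{vw}$, so the matrix has the form $A+D$. Hence $\mathrm{mr}(F)\le\mathrm{mr}(F-v)+1$, contradicting $\mathrm{mr}(F-v)=\mu-2$. So $n\le2\mu-2=2k+2$.

**Step 4.** We note that the bound is sharp: by (3), $(k+1)K_2$ is minimal forbidden for $\mathrm{mr}\le k$ and has $2k+2$ vertices. This proves Theorem 3. $\blacksquare$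

*Proof of Theorem 1 for $k=0$ or $k$ odd.* By Lemma 2 and the remark after it, $c_2(G)\le k$ is the same property as $\mathrm{mr}(G)\le k$. So Theorem 3 gives $f(k)\le2k+2$, and (3) gives equality. $\blacksquare$

## Even $k$: the upper bound $3k$

Let $k\ge2$ be even and $F$ minimal forbidden for $c_2\le k$, with $n$ vertices. It is natural to try the same argument.

**Step 1.** We separate the obstructions that are already obstructions for $\mathrm{mr}$. Call $F$ of *Type I* if $\mathrm{mr}(F)>k$. Then $\mathrm{mr}(F-v)\le c_2(F-v)\le k$ for each $v$, so $F$ is minimal forbidden for $\mathrm{mr}\le k$, and $n\le2k+2\le3k$ by Theorem 3.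

From now on $F$ is of *Type II*: $\mathrm{mr}(F)\le k$. Since $c_2(F)>k$, Lemma 2 says that every $D$ with $\operatorname{rank}(A+D)\le k$ has rank exactly $k$ and $D=0$. So $\mathrm{mr}(F)=k=\operatorname{rank}A$, and $D=0$ is the only $D$ with $\operatorname{rank}(A+D)\le k$. By (4),
$$Q_0=\mathrm{col}(A)=(\ker A)^\perp\ \text{ is the only cover of dimension } k. \tag{8}$$

**Step 2.** We list the near-covers at our disposal. For each $v$, $c_2(F-v)\le k$, so Lemma 2 gives a diagonal $D'$ on $V-v$ with $\operatorname{rank}(A[V-v]+D')\le k$ and one of the following; call such a $D'$ *admissible*.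

- ($\alpha$) The rank is less than $k$, and (5) gives a $v$-near-cover of dimension at most $k$.
- ($\beta$) The rank is $k$ and $D'\ne0$, and (5) gives a $v$-near-cover of dimension $k+1$.

Now look at what Lemma 3 yields with $\mu=k$. In Theorem 3 the near-covers had dimension at most $\mu$. Here a near-cover of type ($\beta$) has dimension $\mu+1$, so in each step the sum of dimensions may go up by $1$. After $t$ steps we know only $n\le2k+t$. All we know about $t$ is $t\le n-k$, since $U_0$ has dimension $k$ and each step adds at least one dimension. Together this reads $n\le n+k$, which says nothing. This is the point where the direct argument stops.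

So far we have not used that $D'\ne0$ in ($\beta$), nor that $Q_0$ is the *only* cover of dimension $k$. We use them to show that a step in which the sum of dimensions goes up must add at least two dimensions to $U$. Then there are at most $(n-k)/2$ such steps.

**Lemma 4.** For $F$ of Type II:

(i) $e_x\notin Q_0$ for all $x\in V$;

(ii) $e_x+e_y\notin Q_0$ for all $x\ne y$.

*Proof.* (i) If $e_x\in Q_0$, then $\mathrm{col}(A+E_{xx})\subseteq Q_0$, so $D=E_{xx}\neq0$ has $\operatorname{rank}(A+D)\le k$, which is excluded.

(ii) Suppose $e_x+e_y=Az$. We construct a nonzero $D$ of rank at most $k$. As $A$ is alternating,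
$$0=z^TAz=z^T(e_x+e_y)=z_x+z_y .$$
By (i) and (8), $e_x\notin(\ker A)^\perp$, so some $c\in\ker A$ has $c_x=1$. Every $c\in\ker A$ is orthogonal to $e_x+e_y\in Q_0$, so $c_y=c_x$; here $c_y=1$. If $z_x=z_y=0$, replace $z$ by $z+c$. So we may assume $z_x=z_y=1$, still with $Az=e_x+e_y$. Put $D=E_{xx}+E_{yy}$. Then
$$(A+D)z=(e_x+e_y)+(e_x+e_y)=0 .$$
The space $\{c\in\ker A:c_x=0\}$, on which also $c_y=0$, lies in $\ker(A+D)$ and has dimension at least $n-k-1$. It does not contain $z$. So $\dim\ker(A+D)\ge n-k$ and $\operatorname{rank}(A+D)\le k$ with $D\ne0$, a contradiction. $\square$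

Run the procedure of Lemma 3 from $Q_0$, with near-covers from Step 2, until $U_t=\mathbb F^V$. Put
$$u_i=\dim U_i-\dim U_{i-1}\ge1,\qquad l_i=\dim I_{i-1}-\dim I_i\ge0 .$$
By (6) with $\mu=k$, $u_i-l_i\le0$ in case ($\alpha$) and $u_i-l_i\le1$ in case ($\beta$).

**Lemma 5.** If $u_i-l_i=1$, then $u_i\ge2$.

*Proof.* Otherwise $u_i=1$, $l_i=0$, and we are in case ($\beta$). Write $P=P_i$, $v=w_i$, and let $D'$ be the diagonal matrix behind $P$. From $u_i=1$ we get $\dim(P\cap U_{i-1})=\dim P-1=k$. From $l_i=0$ we get $I_{i-1}=I_i\subseteq P$, so $I_{i-1}\subseteq P\cap U_{i-1}$. Hence the cover $R_i$ of Lemma 3 is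
$$R_i=(P\cap U_{i-1})+I_{i-1}=P\cap U_{i-1},$$
of dimension $k$. By (8), $P\cap U_{i-1}=Q_0$. Since $e_v\in P$ and $e_v\notin U_{i-1}$, it follows that $P=Q_0+\langle e_v\rangle$.

Since $D'\ne0$, there is $x\ne v$ with $d'_x=1$, so $a_x+e_x\in P$. But $a_x\in Q_0\subseteq P$, so $e_x\in P=Q_0+\langle e_v\rangle$. Therefore $e_x\in Q_0$ or $e_x+e_v\in Q_0$, contradicting Lemma 4. $\square$

**Step 3.** We count. Let $b$ be the number of steps with $u_i-l_i=1$; in all others $u_i-l_i\le0$. Since the sum of dimensions starts at $2k$ and $\dim U_0=k$, and by Lemma 5,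
$$n+\dim I_t\le2k+b,\qquad n-k=\sum_{i=1}^tu_i\ge2b+(t-b). \tag{9}$$
The second part gives $b\le(n-k)/2$, since $t\ge b$. Then the first gives $n\le2k+(n-k)/2$, that is, $n\le3k$. So $f(k)\le3k$ for even $k\ge2$. $\blacksquare$

Let us watch this in $K_{3,3}$ with $k=2$. With $\mathbf 1_p=e_{p_1}+e_{p_2}+e_{p_3}$ and $\mathbf 1_q$ similarly, $Q_0=\langle\mathbf1_p,\mathbf1_q\rangle$, which has no vector of weight $1$ or $2$, as Lemma 4 demands. For $v=p_3$ the labels of $K_{2,3}$ above have odd weight at $p_1,p_2$ only, so $D'=E_{p_1p_1}+E_{p_2p_2}$ and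
$$P_1=\langle e_{p_3},\ \mathbf1_q+e_{p_1},\ \mathbf1_q+e_{p_2}\rangle,$$
where the remaining generator $\mathbf1_p$ from (5) is the sum of these three. So $\dim P_1=3=k+1$. We get $U_1=\langle\mathbf1_q,e_{p_1},e_{p_2},e_{p_3}\rangle$ and $I_1=\langle\mathbf1_p\rangle$, so $u_1=2$, $l_1=1$. Next $e_{q_3}\notin U_1$, and by symmetry $P_2=\langle e_{q_3},\mathbf1_p+e_{q_1},\mathbf1_p+e_{q_2}\rangle$. A combination of these generators lies in $U_1$ only if its coordinates on the $q$-side are equal, so $P_2\cap U_1=\langle\mathbf1_q\rangle$ and $R_2=\langle\mathbf1_q\rangle+\langle\mathbf1_p\rangle=Q_0$, indeed a cover. Finally $U_2=\mathbb F^6$ and $I_2=0$, so $u_2=2$, $l_2=1$, $b=2$, and $n+\dim I_2=6=2k+b$: equality throughout.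

## Tripling the vertices of a nonsingular graph

For the lower bound we need graphs with $3k$ vertices. Write $J_3$ for the $3\times3$ all-ones matrix. If $H$ has adjacency matrix $B$, then $H^{(3)}$ has adjacency matrix $B\otimes J_3$. For example, $K_2^{(3)}=K_{3,3}$ and $(2K_2)^{(3)}=2K_{3,3}$. If $B$ is nonsingular, then $k$ is even, because alternating matrices have even rank.

**Proposition 1.** Let $H$ be a graph on $k\ge1$ vertices with $B=A(H)$ nonsingular over $\mathbb F_2$. Then $G=H^{(3)}$, with adjacency matrix $A=B\otimes J_3$ and $3k$ vertices, is minimal forbidden for $c_2\le k$.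

*Proof.* Let $T_1,\dots,T_k$ be the triples of twins.

**Step 1.** We show that $D=0$ is the only $D$ with $\operatorname{rank}(A+D)\le k$, by bounding the kernel. Suppose $\operatorname{rank}(A+D)\le k$, and let $n_j$ be the number of triples in which exactly $j$ of the three diagonal entries $d_v$ are $1$. Let $L=\ker(A+D)$, so $\dim L\ge3k-k=2k$. For $c\in L$ put $s_i=\sum_{v\in T_i}c_v$ and $g=Bs\in\mathbb F^k$. For $v\in T_i$ the $v$-entry of $Ac$ is $g_i$, so $(A+D)c=0$ says
$$g_i=d_vc_v\quad\text{for all } v\in T_i .$$
Consider the linear map $L\to\mathbb F^k$, $c\mapsto g$. If $T_i$ contains a vertex with $d_v=0$, then $g_i=0$. So the image is supported on the triples with three ones and has dimension at most $n_3$. If $g=0$, then $s=0$, because $B$ is nonsingular, and $c_v=0$ whenever $d_v=1$. So within a triple with $j$ ones, $c$ has $3-j$ free coordinates with sum zero; this allows dimension $2,1,0,0$ for $j=0,1,2,3$. So the kernel of the map has dimension at most $2n_0+n_1$. Together,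
$$2(n_0+n_1+n_2+n_3)=2k\le\dim L\le2n_0+n_1+n_3 ,$$
so $n_1+2n_2+n_3\le0$ and $n_1=n_2=n_3=0$, i.e. $D=0$.

**Step 2.** We conclude $c_2(G)>k$. For $D=0$ the rank is $\operatorname{rank}A=\operatorname{rank}B=k$, not less than $k$. So no $D$ satisfies the criterion of Lemma 2.

**Step 3.** We show $c_2(G-v)\le k$ by exhibiting a nonzero $D'$ of rank at most $k$. Let $v\in T_i=\{v,x,y\}$ and $A'=A[V-v]$. Every triple still has a representative, so $\operatorname{rank}A'=k$; the size of $A'$ is $3k-1$. Since $B$ is nonsingular, choose $s$ such that $Bs$ is the $i$-th unit vector, and let $z$ be $s_j$ on one representative of each $T_j$ and $0$ elsewhere. Then $A'z$ is the indicator vector of $T_i\setminus v$: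
$$A'z=e_x+e_y .$$
As $A'$ is alternating, $0=z^TA'z=z_x+z_y$. Since $x,y$ are twins, $e_x+e_y\in\ker A'$, so we may replace $z$ by $z+e_x+e_y$ if necessary and assume $z_x=z_y=1$. Every $c\in\ker A'$ is orthogonal to $e_x+e_y\in\mathrm{col}(A')$, so $c_x=c_y$. Put $D'=E_{xx}+E_{yy}\ne0$. Then $(A'+D')z=0$, and $\{c\in\ker A':c_x=0\}$ lies in $\ker(A'+D')$, has dimension at least $(3k-1)-k-1$, and does not contain $z$. So $\dim\ker(A'+D')\ge(3k-1)-k$ and $\operatorname{rank}(A'+D')\le k$. By Lemma 2, $c_2(G-v)\le k$. By heredity, all proper induced subgraphs have $c_2\le k$. $\square$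

*Proof of Theorem 1 for even $k\ge2$.* The graph $H=\frac k2K_2$ has a nonsingular adjacency matrix, with blocks $\mathcal H$. So $\frac k2K_{3,3}=H^{(3)}$ is minimal forbidden with $3k$ vertices, and $f(k)\ge3k$. With the upper bound, $f(k)=3k$. Finally $3k\le2k+2$ exactly when $k\le2$, which gives the last sentence of Theorem 1. $\blacksquare$

## The extremal graphs for even $k\ge4$

We prove Theorem 2. By Proposition 1 all the graphs $H^{(3)}$ qualify. Conversely, let $k\ge4$ be even and let $F$ be minimal forbidden for $c_2\le k$ with $n=3k$. Since $3k>2k+2$, $F$ is not of Type I. So it is of Type II, and (8), Lemmas 4 and 5 and (9) are available.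

**Step 1.** We read off the equality case of (9). The first part gives $k+\dim I_t\le b$, and the second gives $b\le(n-k)/2=k$. So $b=k$. Then $2k=\sum u_i\ge2k+(t-k)$ gives $t=k=b$, so every step has $u_i-l_i=1$, hence $u_i\ge2$; as the $k$ numbers $u_i$ sum to $2k$, all $u_i=2$. This holds for every run of the procedure. By Lemma 4(i), any vertex $v$ may be used in the first step, with any admissible $D'$ for $v$. A first step with $u_1-l_1=1$ cannot be of type ($\alpha$). So for every $v$, every admissible $D'$ is of type ($\beta$), and the resulting near-cover $P_v$ satisfies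
$$\dim(Q_0+P_v)=k+2. \tag{10}$$

**Step 2.** We show that the support of $D'$ has at most two elements. Fix $v$ and an admissible $D'$, and let $S\ne\emptyset$ be the set of $x$ with $d'_x=1$. By (5), and since all $a_x\in Q_0$,
$$Q_0+P_v=Q_0+\langle e_v\rangle+\langle e_x:x\in S\rangle .$$
By Lemma 4 the images of $e_v$ and of the $e_x$, $x\in S$, in $(Q_0+P_v)/Q_0$ are nonzero and pairwise distinct. By (10) this quotient is isomorphic to $\mathbb F_2^2$, which has three nonzero vectors. So $1+|S|\le3$.

**Step 3.** We exclude $|S|=1$. Let $A'=A[V-v]$ and suppose $D'=E_{xx}$. By Lemma 4(i) and (8), some $c\in\ker A$ has $c_v=1$, so $a_v$ is a combination of the $a_y$, $y\ne v$, and these span $Q_0$. The columns of $A'$ are the vectors $\pi(a_y)$, $y\ne v$, so $\mathrm{col}(A')=\pi(Q_0)$. As $\ker\pi=\langle e_v\rangle$ and $e_v\notin Q_0$, $\pi$ is injective on $Q_0$ and $\dim\mathrm{col}(A')=k$. If $\pi(e_x)\in\pi(Q_0)$, then $e_x$ or $e_x+e_v$ would lie in $Q_0$, contrary to Lemma 4. So $\pi(e_x)\notin\mathrm{col}(A')=(\ker A')^\perp$, and some $c'\in\ker A'$ has $c'_x=1$. In $\mathbb F^{V-v}$,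 where we write $e_x$ for $\pi(e_x)$,
$$(A'+E_{xx})c'=e_x .$$
So $\mathrm{col}(A'+E_{xx})$ contains $e_x$. Its columns are those of $A'$, with $e_x$ added to the one at $x$. Hence it contains $\mathrm{col}(A')+\langle e_x\rangle$, of dimension $k+1$. But in type ($\beta$) the rank is $k$, a contradiction.

**Step 4.** We find triples in $Q_0$. By Steps 2 and 3, $S=\{x,y\}$ with $x\neq y$, and the images of $e_v,e_x,e_y$ are the three nonzero vectors of $\mathbb F_2^2$, whose sum is $0$. So $e_v+e_x+e_y\in Q_0$. Since $v$ was arbitrary, every vertex lies in a triple $T$ with $\mathbf1_T\in Q_0$.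

**Step 5.** We show that such triples partition $V$. Choose triples $T_1,\dots,T_s$ of this kind one after another, each containing a vertex not in the union of the previous ones, until they cover $V$. Each $\mathbf1_{T_i}$ has a coordinate $1$ where all earlier ones have $0$, so $\mathbf1_{T_1},\dots,\mathbf1_{T_s}\in Q_0$ are linearly independent, and $s\le\dim Q_0=k$. On the other hand $3k=n\le3s$. So $s=k$, the triples are disjoint, and the $\mathbf1_{T_i}$ form a basis of $Q_0=\mathrm{col}(A)$.

**Step 6.** We recover $H$. Every column of $A$ is a combination of the $\mathbf1_{T_i}$, so it is constant on each triple. By symmetry of $A$, every row is also constant on each triple. So $A$ is constant on every block $T_i\times T_j$, and $A=B\otimes J_3$ after ordering the vertices by triples. The matrix $B$ is symmetric; it has zero diagonal because each block $T_i\times T_i$ contains diagonal entries of $A$, which are $0$. Also $\operatorname{rank}B=\operatorname{rank}A=k$. So $B$ is the nonsingular adjacency matrix of a graph $H$ on $k$ vertices, and $F=H^{(3)}$. $\blacksquare$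

As an illustration, take $k=4$. A $4\times4$ alternating matrix $B$ has determinant $(b_{12}b_{34}+b_{13}b_{24}+b_{14}b_{23})^2$, so it is nonsingular over $\mathbb F_2$ exactly when $H$ has an odd number of perfect matchings. The four-vertex graphs with at least one perfect matching are $2K_2$, $P_4$, $C_4$, the triangle with a pendant edge, $K_4$ minus an edge, and $K_4$; their numbers of perfect matchings are $1,1,2,1,2,3$. So $H$ is $2K_2$, $P_4$, the triangle with a pendant edge, or $K_4$. Since the columns of a nonsingular $B$ are distinct, the triples are exactly the twin classes of $H^{(3)}$, so $H$ can be recovered from $H^{(3)}$. Hence for $k=4$ there are exactly four minimal forbidden induced subgraphs with $12$ vertices, among them $2K_{3,3}$ (from $2K_2$) and $K_{3,3,3,3}$ (from $K_4$).
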